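# Nuclearity of Bipartite Graph C*-Algebras and the Forbidden Subgraph $K_{2,3}$

## 1. Two partitions of unity indexed by a graph

Throughout, $G=(U\cup V,E)$ is a finite bipartite graph with vertex classes $U$ and $V$, and every edge has the form $\{u,v\}$ with $u\in U$, $v\in V$. We write $N(x)$ for the set of neighbours of a vertex $x$, $\Delta_U$ and $\Delta_V$ for the maximal degrees of vertices in $U$ and in $V$, and $d=\min(\Delta_U,\Delta_V)$.

**Definition (containing $K_{2,3}$).** The complete bipartite graph $K_{m,n}$ has classes of sizes $m$ and $n$ and all edges between them. We write $K_{2,3}\subset G$ if some subgraph of $G$ is isomorphic to $K_{2,3}$. The two-element class may lie in $U$ or in $V$. So $K_{2,3}\not\subset G$ says precisely that *any two distinct vertices in the same class have at most two common neighbours.*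

Example: $K_{2,2}$, which is the 4-cycle, does not contain $K_{2,3}$. The 3-dimensional cube does not either: two vertices of the same class either are at distance 2 and have exactly two common neighbours, or have none.

**Definition (bipartite graph C\*-algebra).** $C^*(G)$ is the universal unital C*-algebra generated by projections $p_x$, $x\in U\cup V$, subject to
$$\sum_{u\in U}p_u=1,\qquad \sum_{v\in V}p_v=1,\qquad p_up_v=0\ \text{ whenever }\{u,v\}\notin E .$$

It exists because projections have norm at most $1$. Its universal property is that any projections in a unital C*-algebra $B$ satisfying these relations are the images of the $p_x$ under a unique unital $*$-homomorphism $C^*(G)\to B$. The algebra may be zero. If $G$ has no edges, then $p_u=\sum_v p_up_v=0$ for all $u$, hence $1=0$.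

Projections $p_1,\dots,p_m$ that sum to $1$ are mutually orthogonal. Indeed $p_i=p_i\bigl(\sum_jp_j\bigr)p_i=p_i+\sum_{j\ne i}p_ip_jp_i$, so a sum of positive elements vanishes. Each $p_ip_jp_i=(p_jp_i)^*(p_jp_i)$ is therefore $0$, that is, $p_jp_i=0$. So $p_xp_{x'}=0$ for distinct $x,x'$ in the same class. The only products of generators that the relations do not kill at once, or shorten by $p_x^2=p_x$, are those in which each letter is adjacent in $G$ to the next one.

Examples. For $K_{1,m}$ the single projection on one side is $1$, and the algebra is $\mathbb C^m$. For $K_{2,2}$ there are no orthogonality relations between the classes. Each partition is determined by one projection, and $C^*(K_{2,2})=C^*(p,q)$ is the universal C*-algebra generated by two projections.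

**Definition (four finiteness properties).** Let $A$ be a C*-algebra. Irreducible representations are understood to be nonzero.

* $A$ is *subhomogeneous* if the dimensions of its irreducible representations have a common finite bound. Example: $M_n(C(X))$ with $X$ compact, with bound $n$.
* $A$ is *type I* if $\pi(A)$ contains the compact operators on $H$ for every irreducible $\pi:A\to B(H)$. Example: the compact operators on $\ell^2$ are type I but not subhomogeneous.
* $A$ is *nuclear* if for every C*-algebra $B$ there is only one C*-norm on the algebraic tensor product of $A$ and $B$. Example: matrix algebras and commutative C*-algebras.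
* $A$ is *exact* if the functor $A\otimes_{\min}-$ preserves short exact sequences of C*-algebras. Example: every nuclear C*-algebra. A non-example is the full group C*-algebra $C^*(F_2)$ of the free group on two generators (S. Wassermann, 1976).

Subhomogeneous algebras are type I, since an irreducible C*-algebra of operators on a finite-dimensional space is all of $B(H)$. Type I algebras are nuclear (Takesaki, *On the cross-norm of the direct product of C\*-algebras*, 1964; see also Brown–Ozawa, *C\*-Algebras and Finite-Dimensional Approximations*, §2.7). Nuclear algebras are exact.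

## 2. Nuclearity against the subgraph $K_{2,3}$

It is known that if $K_{2,3}\subset G$, then $C^*(G)$ is not nuclear. The problem comes from Björn Schäfer, "Classification of Certain C\*-Algebras Generated by Two Partitions of Unity", arXiv:2509.01309 (2025), and it asks about the converse, which the problem states is not known: if $G$ is a finite bipartite graph without $K_{2,3}$, must $C^*(G)$ be nuclear? In plain words, is $K_{2,3}$ the only obstruction to nuclearity?

The answer is yes, in a strong form.

**Theorem A.** If $K_{2,3}\not\subset G$, then there is a uniform finite bound on the dimensions of the irreducible representations of $C^*(G)$. Hence $C^*(G)$ is subhomogeneous, so type I, so nuclear.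

**Theorem B.** If $K_{2,3}\not\subset G$, every irreducible representation of $C^*(G)$ has dimension $\le 2^{d-1}$. This is sharp: for each $d\ge1$ the hypercube $G=Q_d$ is $K_{2,3}$-free, has $\Delta_U=\Delta_V=d$, and $C^*(Q_d)$ has irreducible representations of dimension $2^{d-1}$.

**Theorem C.** For every finite bipartite graph $G$ the following are equivalent: (i) $K_{2,3}\not\subset G$; (ii) $C^*(G)$ is subhomogeneous; (iii) $C^*(G)$ is type I; (iv) $C^*(G)$ is nuclear; (v) $C^*(G)$ is exact.

A fourth theorem, Theorem D in Section 11, classifies all irreducible representations when $K_{2,3}\not\subset G$. It needs one more definition, which we give there.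

If $C^*(G)=0$, there are no irreducible representations and nothing to prove in Theorem A or in the bound of Theorem B. From now on $A=C^*(G)$.

## 3. No 4-cycle, one 4-cycle, and $K_{2,3}$ by hand

All of the algebra comes from inserting a partition of unity into a product that is zero. If $x\ne x'$ lie in the same class, then
$$0=p_xp_{x'}=\sum_z p_xp_zp_{x'}=\sum_{z\in N(x)\cap N(x')}p_xp_zp_{x'}, \tag{1}$$
where $z$ first runs over the whole other class. The second equality uses $\sum_zp_z=1$, and the third uses $p_xp_z=0$ or $p_zp_{x'}=0$ when $z$ is not a common neighbour.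

*No 4-cycle.* Suppose that any two distinct vertices of the same class have at most one common neighbour. Then $p_xp_yp_{x'}=0$ for all $x\ne x'$ in one class and all $y$ in the other: use (1) if $y$ is the common neighbour, and the defining relations otherwise. Hence $p_xp_y=p_xp_y\sum_{x'}p_{x'}=p_xp_yp_x$ is self-adjoint, so $p_x$ and $p_y$ commute. The whole algebra is commutative. A character takes the values $0,1$ on projections, so it is $1$ on exactly one $p_u$ and exactly one $p_v$, and then $\{u,v\}\in E$. Conversely each edge gives a character. Thus $C^*(G)\cong\mathbb C^{|E|}$.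

*The 4-cycle.* For $K_{2,2}$ write $p,1-p$ and $q,1-q$ for the two partitions, and put
$$c=pqp+(1-p)(1-q)(1-p)=1-p-q+pq+qp .$$
Then $pc=pqp=cp$. As $c$ is symmetric in $p,q$, also $qc=qpq=cq$. So $c$ is central. In an irreducible representation on $H$, $c$ is a scalar $\lambda$, and $pqp=pc=\lambda p$. If $p=0$, then $H$ is irreducible for $q$ alone and $\dim H=1$. Otherwise take $0\ne\xi\in pH$. We have $p(q\xi)=pqp\,\xi=\lambda\xi$, so $\operatorname{span}\{\xi,q\xi\}$ is invariant and $\dim H\le2$. This agrees with Theorem B for $d=2$.

*$K_{2,3}$.* If $x,x'$ have three common neighbours, (1) is a relation among three terms, and it no longer lets us replace one term by another. With two common neighbours it is an exchange rule with a sign. This is the whole role of the hypothesis.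

## 4. The relations around a square

From here through Section 8, and again in Section 11, we assume $K_{2,3}\not\subset G$. Letters $x,x',y,\dots$ may denote vertices of either class, and all statements are symmetric in $U$ and $V$.

**Definition (square).** A *square* $(x,y,x',y')$ is a 4-cycle of $G$ in this cyclic order. Since $K_{2,3}\not\subset G$, we then have $N(x)\cap N(x')=\{y,y'\}$ and $N(y)\cap N(y')=\{x,x'\}$. Example: in the cube with vertex set $\{0,1\}^3$, the vertices $000,100,110,010$ form a square.

**Lemma 1.** Let $x\ne x'$ be in the same class, and let $y$ be a common neighbour. (i) If $y$ is the only common neighbour, then $p_xp_yp_{x'}=0$. (ii) If $y,y'$ are the two common neighbours, then $p_xp_yp_{x'}=-p_xp_{y'}p_{x'}$.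

*Proof.* This is (1) with one or two terms on the right. $\square$

In the 4-cycle the useful quantity was $pqp$. For adjacent $x,y$ put
$$a_{x,y}=p_xp_yp_x\ge0,\qquad\text{so that}\qquad \sum_{y\in N(x)}a_{x,y}=p_x .$$
Think of $a_{x,y}$ as a coefficient sitting at $x$. The next lemma tells us what becomes of such a coefficient when it is pushed past a neighbouring projection, and that coefficients at the same vertex commute.

**Lemma 2.** Let $x,y$ be adjacent.
(a) $p_ya_{x,y}=a_{y,x}p_x$. If $(x,y,x',y')$ is a square, then $p_y\,a_{x,y'}=a_{y,x'}\,p_x$.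
(b) If $y'\in N(x)\setminus\{y\}$ and $x$ is the only common neighbour of $y,y'$, then $p_ya_{x,y'}=0$.
(c) For fixed $x$, the elements $a_{x,y}$ $(y\in N(x))$ commute.

*Proof.* (a) Both sides of the first identity are $p_yp_xp_yp_x$. For a square, apply Lemma 1(ii) first to the pair $y,y'$, whose common neighbours are $x,x'$, and then to the pair $x',x$, whose common neighbours are $y,y'$:
$$p_ya_{x,y'}=p_yp_xp_{y'}\,p_x=-p_y\,p_{x'}p_{y'}p_x=p_yp_{x'}p_yp_x=a_{y,x'}p_x .$$
The two signs cancel.

(b) $p_ya_{x,y'}=(p_yp_xp_{y'})p_x=0$ by Lemma 1(i).

(c) Let $y\ne y'$ in $N(x)$. Always $a_{x,y}a_{x,y'}=p_xp_y\,a_{x,y'}$. If $x$ is the only common neighbour of $y,y'$, this is $0$ by (b), and so is the product in the other order. Otherwise $y,y'$ lie in a square $(x,y,x',y')$, and by (a)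
$$a_{x,y}a_{x,y'}=p_x\,(p_ya_{x,y'})=p_xa_{y,x'}p_x=p_xp_yp_{x'}p_yp_x,$$
which is self-adjoint. Two self-adjoint elements with self-adjoint product commute. $\square$

Taking adjoints in (a) and (b) gives the *sliding rule*: if $x,y$ are adjacent and $w\in N(x)$, then
$$a_{x,w}\,p_y=0\quad\text{or}\quad a_{x,w}\,p_y=p_x\,a_{y,z}\ \text{ for some } z\in N(y). \tag{2}$$
Indeed, if $w=y$ take $z=x$. If $w\ne y$ and $w,y$ have only $x$ in common, we get $0$. Otherwise there is a square $(x,y,x',w)$, and $z=x'$.

Let $A_0\subset A$ be the dense $*$-algebra generated by the $p_x$. For each vertex $x$ let $C_x\subset p_xA_0p_x$ be the algebra generated by $p_x$ and all $a_{x,y}$, which is commutative by Lemma 2(c). Let $C=\bigoplus_{u\in U}C_u$. Since $C_uC_{u'}=0$ for $u\ne u'$, it is a commutative algebra, and it contains $1=\sum_up_u$. Example: for $K_{2,2}$ with $p=p_u$, $q=p_v$, the algebra $C_u$ consists of the polynomials in $pqp$ with unit $p$.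

## 5. Words as walks, and closed walks that do not shorten

**Definition (walks and flips).** A walk of length $n\ge0$ is a sequence $\gamma=(x_0,\dots,x_n)$ of vertices, consecutive ones adjacent. Put
$$q_\gamma=p_{x_n}p_{x_{n-1}}\cdots p_{x_0}.$$
If $1\le i\le n-1$, $x_{i-1}\ne x_{i+1}$, and these two vertices have exactly two common neighbours $x_i,x_i'$, then replacing $x_i$ by $x_i'$ is a *flip* of $\gamma$. Let $\sim$ be the equivalence relation generated by flips. Example: in the cube, $(000,100,110)$ flips to $(000,010,110)$.

Flips preserve length and both endpoints. By Lemma 1(ii) a flip changes the sign of $q_\gamma$, so $\gamma\sim\delta$ implies $q_\gamma=\pm q_\delta$. Every product of generators ending in $p_u$ is zero or some $q_\gamma$, so $A_0p_u$ is spanned by the $q_\gamma$ with $\gamma$ starting at $u$.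

A sensible first plan is to shorten words until finitely many are left, with coefficients in the commutative algebra $C$. Half of it works. A word containing $p_xp_yp_x$ contains the coefficient $a_{x,y}$. By (2) this can be slid to the right end, and the word has become two letters shorter. A word containing $p_xp_yp_{x'}$ with $y$ the only common neighbour is $0$. To finish, one would like to say that a long walk in a finite graph must repeat a vertex, and hence that its word can be shortened. This is exactly where the plan stops: a repeated vertex is not a backtrack $x_{i-1}=x_{i+1}$, and flips need not produce one.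

Example. Let $G$ be $Q_6$ with antipodal vertices identified. Its vertices are the classes $[x]$ of $x\in\{0,1\}^6$ modulo $\mathbf 1=111111$, and $[x]$ is adjacent to the $[x+e_i]$, with addition mod $2$. The parity of $x$ is well defined since $\mathbf 1$ has even weight, so $G$ is bipartite. If $e_i+e_j\equiv e_k+e_l$ modulo $\mathbf 1$, then $e_i+e_j+e_k+e_l$ has weight at most $4$, so it is not $\mathbf 1$, and $e_i+e_j=e_k+e_l$. So two distinct vertices with a common neighbour are $[x]$ and $[x+e_i+e_j]$ for exactly one pair $\{i,j\}$, $i\neq j$, and their common neighbours are $[x+e_i]$ and $[x+e_j]$: exactly two. In particular $K_{2,3}\not\subset G$. The walk from $[0]$ with successive directions $e_1,e_2,\dots,e_6$ returns to $[\mathbf 1]=[0]$. A flip swaps two consecutive directions, so every equivalent walk uses the six directions once each, in some order. No equivalent walk backtracks, and no consecutive triple in it has a unique common neighbour. This closed walk cannot be shortened by our moves, and Section 9 shows that its word is not in $C_{[0]}$.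

So repetition of vertices is the wrong thing to count. We name the walks that resist shortening and look for another reason why they are short.

**Definition (good walk).** A walk $\gamma$ of length $n$ is *good* if no $\delta=(y_0,\dots,y_n)\sim\gamma$ has a *bad index*, that is, an index $1\le i\le n-1$ such that either $y_{i-1}=y_{i+1}$ (a *backtrack*), or $y_{i-1}\ne y_{i+1}$ and $y_i$ is their only common neighbour. Examples: walks of length $0$ and $1$ are good; the closed walk above is good; $(x,y,x)$ is not.

Two observations. Goodness depends only on the class under $\sim$. If $\gamma=(x_0,\dots,x_n)$ is good with $n\ge1$, so is its truncation $\gamma^-=(x_0,\dots,x_{n-1})$: flips of $\gamma^-$ keep its endpoint $x_{n-1}$, so they are flips of $\gamma$, and a bad index of a walk $\delta\sim\gamma^-$ is a bad index of $(\delta,x_n)\sim\gamma$.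

**Lemma 3.** If $\gamma=(x_0,\dots,x_n)$ is not good, then $q_\gamma=0$, or $q_\gamma=q_\delta c$ with $\delta$ a walk of length $n-2$ with the same endpoints and $c\in C_{x_0}$.

*Proof.* After flips, which only change the sign, $\gamma$ itself has a bad index $i$; the sign can be absorbed in $c$. If $x_{i-1}\ne x_{i+1}$, then $q_\gamma=0$ by Lemma 1(i). If $x_{i-1}=x_{i+1}$, then $p_{x_{i+1}}p_{x_i}p_{x_{i-1}}=a_{x_{i-1},x_i}$ and
$$q_\gamma=p_{x_n}\cdots p_{x_{i+2}}\;a_{x_{i-1},x_i}\;p_{x_{i-2}}\cdots p_{x_0}.$$
Slide the coefficient to the right by (2). Passing $p_{x_{i-2}}$ it either produces $0$ or becomes $p_{x_{i-1}}a_{x_{i-2},z}$, and so on until a coefficient $c=a_{x_0,z}$ stands at the right end. (If $i=1$ it is there already.) The projections to its left are $p_{x_n}\cdots p_{x_{i+2}}p_{x_{i-1}}p_{x_{i-2}}\cdots p_{x_1}$, and $c=p_{x_0}c$, so $q_\gamma=q_\delta c$ with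
$$\delta=(x_0,\dots,x_{i-1},x_{i+2},\dots,x_n).$$
This is a walk because $x_{i-1}=x_{i+1}$ is adjacent to $x_{i+2}$. If $i=n-1$, it ends at $x_{n-2}=x_n$. $\square$

## 6. Good walks are short: counting penultimate vertices

The way past the obstacle is to look at all the ways in which a walk can *arrive* at its endpoint after flips. The longer a good walk is, the more different last edges its flip class offers, and the endpoint has only finitely many neighbours.

For good $\gamma=(x_0,\dots,x_n)$ with $n\ge1$ let
$$L(\gamma)=\{\delta_{n-1}:\delta\sim\gamma\}\subset N(x_n)$$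
be the set of penultimate vertices in its flip class. For $n=0$ put $L(\gamma)=\emptyset$. Example: in the cube, the walk $(000,100,110)$ has $L=\{100,010\}$. The set $L(\gamma)$ depends only on the class of $\gamma$.

**Lemma 4.** If $\gamma$ is good of length $n$, then $|L(\gamma)|\ge n$. In particular $n\le\deg(x_n)$ when $n\ge1$.

*Proof.* We use induction on $n$. For $n=0$ the claim is empty, and for $n=1$ we have $L(\gamma)=\{x_0\}$. Let $n\ge2$. Since $\gamma^-$ is good, $|L(\gamma^-)|\ge n-1$.

We turn each $z\in L(\gamma^-)$ into a new element of $L(\gamma)$. There is a walk $(\dots,z,x_{n-1})\sim\gamma^-$, hence $(\dots,z,x_{n-1},x_n)\sim\gamma$. As $\gamma$ is good, the index $n-1$ is not bad in this walk. So $z\ne x_n$, and $x_{n-1}$ is not the only common neighbour of $z$ and $x_n$. By $K_{2,3}\not\subset G$ there is exactly one further common neighbour $z'\ne x_{n-1}$. Flipping gives $(\dots,z,z',x_n)\sim\gamma$, so $z'\in L(\gamma)\setminus\{x_{n-1}\}$.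

The map $z\mapsto z'$ is injective. Suppose $z_1\ne z_2$ and $z_1'=z_2'=:z'$. Then the two distinct vertices $x_{n-1}$ and $z'$ have the three distinct common neighbours $z_1,z_2,x_n$, contradicting $K_{2,3}\not\subset G$.

So $L(\gamma)\setminus\{x_{n-1}\}$ has at least $n-1$ elements. Also $x_{n-1}\in L(\gamma)$, by $\gamma$ itself. Hence $|L(\gamma)|\ge n$. $\square$

The hypothesis is used twice here: once so that the flip exists and is unique, and once for injectivity. In the antipodal quotient of $Q_6$ all degrees are $6$, and the good walk of length $6$ attains $n=\deg(x_n)$.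

**Corollary 5.** Let $F$ be the set of good walks starting in $U$. It is finite, and $A_0=\sum_{\delta\in F}q_\delta\,C$. More precisely, for $u,u'\in U$, $p_{u'}A_0p_u$ is the sum of the spaces $q_\delta C_u$ over good walks $\delta$ from $u$ to $u'$, which have even length.

*Proof.* By Lemma 4 the length of a good walk is at most the maximal degree (or is $0$), and a finite graph has finitely many walks of bounded length. So $F$ is finite.

We show by induction on length that for every walk $\gamma$ starting at $u$, $q_\gamma$ lies in the sum of the $q_\delta C_u$ over good $\delta$ with the same endpoints as $\gamma$. If $\gamma$ is good, $q_\gamma=q_\gamma p_u\in q_\gamma C_u$. If not, Lemma 3 gives $q_\gamma=0$ or $q_\gamma=q_\delta c$ with $\delta$ shorter, with the same endpoints, and $c\in C_u$. Apply the induction hypothesis to $q_\delta$ and multiply by $c$ on the right.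

Since $p_{u'}A_0p_u$ is spanned by the $q_\gamma$ with $\gamma$ from $u$ to $u'$, and each $q_\delta C_u$ with $\delta$ from $u$ to $u'$ lies in it, the precise statement follows. Walks between vertices of $U$ have even length. Finally $A_0=\sum_uA_0p_u$, each $A_0p_u$ is spanned by the $q_\gamma$ starting at $u$, and $q_\delta C=q_\delta C_u$ for $\delta$ starting at $u$. $\square$

## 7. A polynomial identity, and the proof of Theorem A

Corollary 5 says that $A_0$ is a finitely generated right module over a commutative algebra. The algebra $C$ need not be central, but left multiplication by $A_0$ commutes with right multiplication by $C$. So $A_0$ acts by matrices over $C$, and matrices of fixed size over a commutative ring satisfy a polynomial identity.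

**Step 1: elements of $A_0$ become matrices over $C$.** We may assume $A\ne0$. Let $N=|F|\ge1$ and let $w=(q_\delta)_{\delta\in F}$, a row vector. For $a\in A_0$ each $aq_\delta$ lies in $A_0=\sum_{\varepsilon}q_\varepsilon C$, so we can choose $M_a\in M_N(C)$ with $a\,w=w\,M_a$. Then $a_1a_2w=a_1wM_{a_2}=wM_{a_1}M_{a_2}$, and in general
$$a_1\cdots a_m\,w=w\,M_{a_1}\cdots M_{a_m}. \tag{3}$$

**Step 2: an identity on $A$.** Let $m=N^2+1$ and
$$S_m(a_1,\dots,a_m)=\sum_{\pi\in\mathfrak S_m}\operatorname{sgn}(\pi)\,a_{\pi(1)}\cdots a_{\pi(m)} .$$
If two arguments are equal, the terms cancel in pairs of opposite sign, so $S_m$ is alternating. Since $C$ is commutative, $S_m$ is $C$-multilinear on $M_N(C)$, which is spanned over $C$ by the $N^2$ matrix units. Expanding each argument in matrix units, every term has a repeated argument because $m>N^2$. So $S_m=0$ on $M_N(C)$. By (3), $S_m(a_1,\dots,a_m)\,w=w\,S_m(M_{a_1},\dots,M_{a_m})=0$ for all $a_i\in A_0$. As $1=\sum_\delta q_\delta c_\delta$ for some $c_\delta\in C$, we get $S_m(a_1,\dots,a_m)=0$ on $A_0$. By continuity $S_m=0$ on $A$.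

**Step 3: the identity bounds irreducible representations.** Let $\pi:A\to B(H)$ be irreducible and let $K\subset H$ be a subspace of finite dimension $r\ge1$. By Kadison's transitivity theorem every operator on $K$ is the restriction to $K$ of some $\pi(a)$, $a\in A$. Such $\pi(a)$ map $K$ into $K$, so $S_m=0$ holds on $B(K)\cong M_r(\mathbb C)$.

Suppose $2r-1\ge m$. Take the first $m$ members of the list $e_{11},e_{12},e_{22},e_{23},\dots,e_{rr}$, which has $2r-1$ members. Read $e_{ij}$ as a step from $i$ to $j$. A product of these matrix units is nonzero only if consecutive steps fit together. The steps $e_{i,i+1}$ only go up, so they must be used in increasing order, and the loop $e_{ii}$ must be used after arriving at $i$ and before leaving it. So the given order is the only one with a nonzero product, and $S_m$ of these elements is a single matrix unit, not $0$. This is a contradiction.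

Hence $2r-1<m=N^2+1$ for every finite-dimensional subspace. So $\dim H$ is finite and bounded independently of $\pi$, that is, $A$ is subhomogeneous. Therefore $A$ is type I, and by Takesaki's theorem nuclear. This proves Theorem A. $\blacksquare$

## 8. Transport of eigenvalues, and the bound $2^{d-1}$

The bound from Theorem A is crude. For the sharp one we diagonalize the coefficients $a_{x,y}$ in a representation and follow their eigenvalues along walks.

Let $\pi$ be a representation of $A$ on a finite-dimensional space $H$. We suppress $\pi$ from the notation. By Lemma 2(c) the positive operators $a_{x,y}$, $y\in N(x)$, commute on $p_xH$ and sum to the identity there. So $p_xH$ is the direct sum of joint eigenspaces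
$$H_{(x,\tau)}=\{\zeta\in p_xH:\ a_{x,y}\zeta=\tau_y\zeta\ \ \forall y\in N(x)\},\qquad \tau_y\ge0,\quad \sum_{y\in N(x)}\tau_y=1 .$$
Put $\operatorname{supp}\tau=\{y:\tau_y>0\}$. For $\zeta\in H_{(x,\tau)}$,
$$\|p_y\zeta\|^2=\langle\zeta,p_xp_yp_x\zeta\rangle=\tau_y\|\zeta\|^2. \tag{4}$$

**Lemma 6.** Let $H_{(x,\tau)}\ne0$ and $\tau_y>0$. Then $p_yH_{(x,\tau)}\subset H_{(y,\tau')}$, where $\tau'_x=\tau_y$; $\tau'_{x'}=\tau_{y'}$ for each square $(x,y,x',y')$; and $\tau'_{x'}=0$ for all other $x'\in N(y)$. Moreover $|\operatorname{supp}\tau'|=|\operatorname{supp}\tau|$, and the transport of $\tau'$ along $(y,x)$ is $\tau$. Consequently $\tau_y^{-1/2}p_y:H_{(x,\tau)}\to H_{(y,\tau')}$ is unitary with inverse $\tau_y^{-1/2}p_x$.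

We call $\tau'$ the *transport* of $\tau$ along $(x,y)$. Example: in $K_{2,2}$, with $x,x'$ on one side, $y,y'$ on the other, and $\tau=(\tau_y,\tau_{y'})=(t,1-t)$ with $0<t\le1$, the transport has $\tau'_x=t$ and $\tau'_{x'}=1-t$.

*Proof.* First note that $\tau'$ is well defined: given $x'\ne x$ in $N(y)$, the pair $x,x'$ has at most one common neighbour besides $y$. So there is at most one square $(x,y,x',y')$, and there is one unless $y$ is the only common neighbour of $x,x'$.

*The inclusion.* Let $\zeta\in H_{(x,\tau)}$, so $\zeta=p_x\zeta$. We check the eigenvalue of each $a_{y,\cdot}$ on $p_y\zeta$, using $a_{y,\cdot}\,p_y=a_{y,\cdot}$.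

* $a_{y,x}p_y\zeta=a_{y,x}p_x\zeta=p_ya_{x,y}\zeta=\tau_yp_y\zeta$ by Lemma 2(a).
* For a square $(x,y,x',y')$: $a_{y,x'}p_y\zeta=a_{y,x'}p_x\zeta=p_ya_{x,y'}\zeta=\tau_{y'}p_y\zeta$, again by Lemma 2(a).
* If $x'\in N(y)\setminus\{x\}$ is in no square with $x,y$, then $y$ is the only common neighbour of $x,x'$. Lemma 2(b), with the roles of $x$ and $y$ exchanged, gives $p_xa_{y,x'}=0$. Hence $a_{y,x'}p_x=(p_xa_{y,x'})^*=0$ and $a_{y,x'}p_y\zeta=a_{y,x'}p_x\zeta=0$.

*Supports and the way back.* For $\zeta\ne0$ we have $p_y\zeta\ne0$ by (4). If $y'\in N(x)\setminus\{y\}$ is in no square with $x,y$, then $0=p_ya_{x,y'}\zeta=\tau_{y'}p_y\zeta$ by Lemma 2(b), so $\tau_{y'}=0$. The squares containing the edge $xy$ define a bijection $y'\leftrightarrow x'$ between the vertices $y'\in N(x)\setminus\{y\}$ and the vertices $x'\in N(y)\setminus\{x\}$ that occur in them, and $\tau'_{x'}=\tau_{y'}$. Outside these vertices and $x,y$, both $\tau$ and $\tau'$ vanish, and $\tau'_x=\tau_y$. So the supports have equal size. Transporting $\tau'$ along $(y,x)$, which is allowed since $\tau'_x=\tau_y>0$ and $H_{(y,\tau')}\ne0$,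 returns the values $\tau_y$, $\tau_{y'}$ on squares, and $0$ elsewhere. That is $\tau$.

*Unitarity.* By the inclusion in both directions, $p_y$ maps $H_{(x,\tau)}$ into $H_{(y,\tau')}$ and $p_x$ maps back. On $H_{(x,\tau)}$ we have $p_xp_y=a_{x,y}=\tau_y$, and on $H_{(y,\tau')}$ we have $p_yp_x=a_{y,x}=\tau'_x=\tau_y$. So $\tau_y^{-1/2}p_y$ and $\tau_y^{-1/2}p_x$ are inverse to each other, and by (4) the first is isometric. $\square$

We now prove the bound in Theorem B. Let $\pi$ be irreducible on $H$. By Theorem A, $\dim H<\infty$.

**Step 1: a spanning set indexed by flip classes.** Choose $u\in U$ and $0\ne\xi\in H_{(u,\tau)}$ for some $\tau$, and let $k=|\operatorname{supp}\tau|\ge1$. Then $k\le\deg u\le\Delta_U$. By Lemma 6, applied to some $v\in\operatorname{supp}\tau$, also $k\le\deg v\le\Delta_V$. So $k\le d$. For walks $\gamma$ from $u$ put $\xi_\gamma=q_\gamma\xi$. Since $C_u$ acts on $\xi$ by scalars, Corollary 5 gives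
$$H=A_0\xi=\sum_{u'\in U}p_{u'}A_0p_u\xi=\operatorname{span}\{\xi_\delta:\ \delta\text{ good, starting at }u,\text{ of even length}\}.$$
Up to sign $\xi_\delta$ depends only on the flip class $[\delta]$. Let $f_n$ be the number of flip classes of good walks $\delta$ of length $n$ from $u$ with $\xi_\delta\ne0$. Then $\dim H\le\sum_{n\text{ even}}f_n$.

**Step 2: setting up a double count.** The aim of Steps 2 and 3 is
$$n f_n\le\max(k-n+1,0)\,f_{n-1}\qquad(n\ge1). \tag{5}$$
Consider pairs $([\delta],z)$ with $[\delta]$ counted by $f_n$ and $z\in L(\delta)$. By Lemma 4 there are at least $nf_n$ of them. For each pair choose a representative $\delta'\sim\delta$ with penultimate vertex $z$, let $x_n$ be the common endpoint, and put $\eta=\delta'^-$. Then $\eta$ is good, and $\xi_\eta\ne0$ because $0\ne\xi_{\delta'}=p_{x_n}\xi_\eta$. So $[\eta]$ is counted by $f_{n-1}$. The map $([\delta],z)\mapsto([\eta],x_n)$ is injective: flips of $\eta$ extend to flips of $(\eta,x_n)$, so $[\delta]$ is the class of $(\eta,x_n)$, and $z$ is the endpoint of $\eta$. It remains to bound the number of $x_n$ that can go with a given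 $[\eta]$.

**Step 3: at most $k-n+1$ continuations.** Fix $[\eta]$ counted by $f_{n-1}$, with endpoint $z$. Since $\xi_\eta\ne0$, all partial products along $\eta$ applied to $\xi$ are nonzero. By (4) each step goes to a vertex in the current support, so Lemma 6 applies at each step. Hence $\xi_\eta\in H_{(z,\rho)}$ with $|\operatorname{supp}\rho|=k$. If $x_n$ occurs with $[\eta]$, then three facts hold.

* $x_n\in\operatorname{supp}\rho$, because $p_{x_n}\xi_\eta\ne0$ and (4) applies.
* $x_n\notin L(\eta)$. Otherwise $\eta\sim\eta'$ with penultimate vertex $x_n$, and $(\eta',x_n)=(\dots,x_n,z,x_n)$ is equivalent to $\delta'$ and has a backtrack, although $\delta'$ is good.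
* $L(\eta)\subset\operatorname{supp}\rho$. Let $\eta\sim\eta'=(\dots,y,z)$. Then $\xi_\eta=\pm p_z\zeta$ with $\zeta=\xi_{\eta'^-}\in p_yH$. If $p_yp_z\zeta=0$, then $\|p_z\zeta\|^2=\langle\zeta,p_z\zeta\rangle=\langle p_y\zeta,p_z\zeta\rangle=\langle\zeta,p_yp_z\zeta\rangle=0$, a contradiction. So $p_y\xi_\eta\ne0$ and $\rho_y>0$.

So $x_n$ lies in $\operatorname{supp}\rho\setminus L(\eta)$, which has $k-|L(\eta)|\le k-(n-1)$ elements by Lemma 4. This proves (5).

**Step 4: summing up.** We have $f_0=1$, since $\xi_{(u)}=\xi\ne0$. By (5), $f_n\le\frac{k-n+1}{n}f_{n-1}$ for $n\le k$, hence $f_n\le\binom kn$, and $f_n=0$ for $n>k$. As $k\ge1$,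
$$\dim H\le\sum_{n\text{ even}}\binom kn=2^{k-1}\le2^{d-1}.$$

## 9. Signed hypercubes attain the bound

Let $G=Q_d$ have vertex set $\{0,1\}^d$, with addition mod $2$, and let $U$ and $V$ be the even and odd vertices. Two distinct vertices of the same class have $0$ or $2$ common neighbours, so $K_{2,3}\not\subset Q_d$, and all degrees are $d$. We look for an orthonormal basis indexed by $U$ and another indexed by $V$ such that vectors of non-adjacent vertices are orthogonal. That is, we want a unitary matrix supported on the edges.

**Step 1: signs with product $-1$ on every 4-cycle.** Put $s(x,x+e_i)=(-1)^{x_1+\dots+x_{i-1}}$. This does not involve $x_i$, so it is symmetric: $s(x+e_i,x)=s(x,x+e_i)$. Every 4-cycle has the form $x,\ x+e_i,\ x+e_i+e_j,\ x+e_j$ with $i<j$. Its two $e_i$-edges have equal signs, since changing $x_j$ with $j>i$ does not affect $x_1,\dots,x_{i-1}$. Its two $e_j$-edges have opposite signs, since $i\le j-1$. So the product of the four signs is $-1$.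

**Step 2: a unitary.** Let $t_1,\dots,t_d>0$ with $\sum t_i=1$, and define $W:\ell^2(U)\to\ell^2(V)$ by $W_{v,u}=\sqrt{t_i}\,s(v,u)$ if $v=u+e_i$, and $W_{v,u}=0$ if $u,v$ are not adjacent. Rows and columns have norm $1$. Two distinct columns $u$ and $u'$ overlap only if $u'=u+e_i+e_j$ with $i\neq j$, in the positions $v=u+e_i$ and $v'=u+e_j$. The contributions are $\sqrt{t_it_j}\,s(v,u)s(v,u')$ and $\sqrt{t_it_j}\,s(v',u)s(v',u')$, and they have opposite signs because the product of the four signs is $-1$. So columns are orthogonal, and the same argument applies to rows. Thus $W$ is unitary.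

**Step 3: an irreducible representation of dimension $2^{d-1}$.** Let $p_u$ be the projection onto $\mathbb Ce_u$ and $p_v$ the projection onto $\mathbb CW^*e_v$, in $\ell^2(U)$. Both families sum to $1$, and $p_up_v=0$ if $\{u,v\}\notin E$ because $\langle e_u,W^*e_v\rangle=W_{v,u}=0$. So this is a representation of $C^*(Q_d)$. Let $T$ commute with it. Then $Te_u=\lambda_ue_u$ and $TW^*e_v=\mu_vW^*e_v$. Since $W^*e_v=\sum_uW_{v,u}e_u$, comparing coefficients gives $\lambda_u=\mu_v$ whenever $u,v$ are adjacent. As $Q_d$ is connected, $T$ is scalar. The representation is irreducible, of dimension $|U|=2^{d-1}$. This completes the proof of Theorem B. $\blacksquare$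

We can now finish the example of Section 5, where $G$ is $Q_6$ modulo $\mathbf 1$. Sending $p_{[x]}$ to $p_x+p_{x+\mathbf 1}$ defines a homomorphism $C^*(G)\to C^*(Q_6)$: these are projections, each family sums to $1$, and if $[u],[v]$ are not adjacent, then no representatives are. Compose with the representation just built for $d=6$. Put $x_i=e_1+\dots+e_i$. Consecutive vertices $x_{i-1},x_i$ are adjacent in $Q_6$, while $x_{i-1}$ and $x_i+\mathbf 1$ differ in five coordinates and are not. So only $p_{x_i}$ contributes at each step, and $q_\delta e_0=p_{x_6}\cdots p_{x_1}e_0$ is a nonzero multiple of $e_{x_6}=e_{\mathbf 1}$. On the other hand, in this representation,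
$$a_{[0],[e_i]}e_0=p_{[0]}p_{e_i}e_0,$$
and $p_{e_i}e_0$ is a combination of vectors $e_w$ with $w$ adjacent to $e_i$ in $Q_6$. Of the two vertices $0,\mathbf 1$ only $0$ is adjacent to $e_i$, so the result is a multiple of $e_0$. Thus $C_{[0]}$ maps $\mathbb Ce_0$ into itself and $q_\delta$ does not. The word of this closed walk is not a coefficient.

## 10. When $K_{2,3}$ is present: the proof of Theorem C

Now $G$ is an arbitrary finite bipartite graph. The implication (i)⇒(ii) is Theorem A. (ii)⇒(iii) and (iv)⇒(v) were recalled in Section 1, and (iii)⇒(iv) is Takesaki's theorem. It remains to prove (v)⇒(i), by contraposition. Suppose $K_{2,3}\subset G$.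

**Step 1: pass to the subgraph.** Send $p_x$ to the corresponding generator of $C^*(K_{2,3})$ if $x$ lies in the subgraph, and to $0$ otherwise. The two sums still equal $1$. A non-edge of $G$ has at least one endpoint outside the complete bipartite subgraph, so orthogonality holds. Hence $C^*(G)$ surjects onto $C^*(K_{2,3})$.

**Step 2: recognize a group algebra.** In $C^*(K_{2,3})$ there are no orthogonality relations between the two classes. So it is the unital free product $\mathbb C^2*_{\mathbb C}\mathbb C^3$. As $C^*(\mathbb Z_2)\cong\mathbb C^2$ and $C^*(\mathbb Z_3)\cong\mathbb C^3$, it is isomorphic to $C^*(\mathbb Z_2*\mathbb Z_3)$.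

**Step 3: find $F_2$.** Let $a,b$ be the generators, with $a^2=b^3=1$, and put $g=abab^{-1}$, $h=ab^{-1}ab$, so that $g^{-1}=bab^{-1}a$ and $h^{-1}=b^{-1}aba$. In a nonempty reduced word in $g,h$ consider the junction of two consecutive letters.

* Two positive letters, or two negative letters: no cancellation.
* A positive letter followed by a negative one, that is, $gh^{-1}$ or $hg^{-1}$: the syllables $b^{-1}b^{-1}$ or $bb$ merge to $b$ or $b^{-1}$.
* A negative letter followed by a positive one, that is, $g^{-1}h$ or $h^{-1}g$: $aa$ cancels, and then $b^{-1}b^{-1}$ or $bb$ merges to $b$ or $b^{-1}$.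

In a positive letter, the left junction touches at most the first two syllables and the right junction at most the fourth. In a negative letter, the left junction touches at most the first syllable and the right one at most the last two. So the junctions do not interfere, and each letter keeps one untouched syllable $a$. The result is a nonempty normal form, hence not $1$. Thus $g,h$ generate a free group $F_2\subset\mathbb Z_2*\mathbb Z_3$, and $C^*(F_2)\subset C^*(\mathbb Z_2*\mathbb Z_3)$, as for any subgroup of a discrete group.

**Step 4: conclude.** $C^*(F_2)$ is not exact (S. Wassermann, 1976). Exactness passes to C*-subalgebras, so $C^*(\mathbb Z_2*\mathbb Z_3)\cong C^*(K_{2,3})$ is not exact. Exactness passes to quotients (Kirchberg), so $C^*(G)$ is not exact. $\blacksquare$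

In particular $C^*(G)$ is nuclear if and only if $K_{2,3}\not\subset G$.

## 11. All irreducible representations: weighted graphs over $G$ with holonomy $-1$

Let $K_{2,3}\not\subset G$ again. The hypercube representations were built from a graph, weights on its edges, and signs with product $-1$ around 4-cycles. Every irreducible representation arises in this way, if we allow a graph lying over $G$ and unitaries in place of signs.

**Definition (datum).** A *datum* $(\Gamma,\varphi,t,s)$ consists of the following.

1. A finite nonempty connected graph $\Gamma$ and a graph homomorphism $\varphi:\Gamma\to G$ that is injective on the neighbourhood of each vertex. Put $\Gamma_U=\varphi^{-1}(U)$, $\Gamma_V=\varphi^{-1}(V)$. Any two distinct vertices in the same class have exactly $0$ or $2$ common neighbours.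
2. Weights $t_e\in(0,1]$ on the edges of $\Gamma$, equal on opposite edges of every 4-cycle, with $\sum_{e\ni x}t_e=1$ for each vertex $x$. For each vertex $x$, define $t_x:N(\varphi(x))\to[0,1]$ by $t_x(\varphi(y))=t_{xy}$ for $y\sim x$ (adjacency in $\Gamma$), and $t_x=0$ elsewhere. We require that $x\ne x'$ and $\varphi(x)=\varphi(x')$ imply $t_x\ne t_{x'}$ (*separation*).
3. Unitaries $s(x,y)=s(y,x)^{-1}$ on a finite-dimensional Hilbert space $K\ne0$, for adjacent $x,y$ in $\Gamma$, with $s(x,y)s(y,x')s(x',y')s(y',x)=-1$ for each 4-cycle. They are *irreducible*: the only families $(T_x)_{x\in\Gamma}$ in $B(K)$ with $T_xs(x,y)=s(x,y)T_y$ for all adjacent $x,y$ are $T_x=\lambda1$ with $\lambda$ independent of $x$.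

Data are *isomorphic* if related by a graph isomorphism over $G$ preserving $t$ and carrying $s$ to $s'$ up to gauge $s'(x,y)=g_xs(x,y)g_y^*$, with $g_x:K\to K'$ unitary.

Example: $G=K_{2,2}$. By local injectivity all degrees in $\Gamma$ are at most $2$, so $\Gamma$ is a path or a cycle, and it has at least one edge because weights at a vertex sum to $1$. Two vertices with a common neighbour must have two, so $\Gamma$ is a single edge or a 4-cycle. A single edge has weight $1$. By a gauge transformation its unitary becomes $1$, and irreducibility forces $\dim K=1$. This gives one datum for each of the four edges of $G$. If $\Gamma$ is a 4-cycle, then $\varphi$ is an isomorphism onto $G$ by local injectivity, and the weights are $t$ and $1-t$ on the two pairs of opposite edges, $0<t<1$. Gauging along three edges makes three unitaries $1$, the fourth is then $-1$, and irreducibility again forces $\dim K=1$. So there is one datum for each $t\in(0,1)$.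

**Theorem D.** For a datum put $H=\ell^2(\Gamma_U)\otimes K$. Let $p_u$ be the projection onto $\ell^2(\varphi^{-1}(u))\otimes K$, and $p_v=W^*q_vW$, where $q_v$ is the projection onto $\ell^2(\varphi^{-1}(v))\otimes K\subset\ell^2(\Gamma_V)\otimes K$ and $W_{y,x}=\sqrt{t_{xy}}\,s(y,x)$ if $x\sim y$, and $0$ otherwise. This is an irreducible representation of $C^*(G)$ of dimension $|\Gamma_U|\dim K$. It induces a bijection between isomorphism classes of data and unitary equivalence classes of irreducible representations.

For $K_{2,2}$ it gives four characters and a family of two-dimensional representations indexed by $t\in(0,1)$, in agreement with Section 3.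

*Proof.*

**Step 1: $W$ is unitary, so we have a representation.** The diagonal blocks are $(W^*W)_{x,x}=\sum_{y\sim x}t_{xy}=1$. For $x\ne x'$ in $\Gamma_U$ without common neighbours, $(W^*W)_{x,x'}=0$. If they have the two common neighbours $y,y'$, then $t_{xy}=t_{x'y'}$ and $t_{yx'}=t_{y'x}$, so
$$(W^*W)_{x,x'}=\sqrt{t_{xy}t_{yx'}}\,\bigl(s(x,y)s(y,x')+s(x,y')s(y',x')\bigr)=0,$$
because the holonomy condition says $s(x,y)s(y,x')=-s(x,y')s(y',x')$. Likewise $WW^*=1$. So the $p_v$ are projections with sum $1$. If $\{u,v\}\notin E$, no vertex over $u$ is adjacent to a vertex over $v$. So $q_vWp_u=0$ and $p_vp_u=W^*q_vWp_u=0$.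

**Step 2: the joint eigenspaces are the fibres of $H$ over the vertices of $\Gamma$.** This step prepares irreducibility and injectivity. Consider $p_up_vp_u=p_uW^*q_vWp_u$. Its block at $x,x'\in\varphi^{-1}(u)$ is $\sum_{y\in\varphi^{-1}(v)}W_{y,x}^*W_{y,x'}$. For $x\ne x'$ this is $0$, since by local injectivity no $y$ is adjacent to two vertices over $u$. For $x=x'$ there is at most one neighbour $y$ of $x$ over $v$, and the block is the scalar $t_x(v)$, for $v\in N(u)$. In the same way $q_vWp_uW^*q_v$ is diagonal with scalars $t_y(u)$ at $y\in\varphi^{-1}(v)$. By separation, the joint eigenspaces of $(p_up_vp_u)_{v\in N(u)}$ on $p_uH$ are exactly the spaces $\mathbb Ce_x\otimes K$, $x\in\varphi^{-1}(u)$, with joint eigenvalue $t_x$. Since $p_vp_up_v=W^*(q_vWp_uW^*q_v)W$, the joint eigenspaces of $(p_vp_up_v)_{u\in N(v)}$ on $p_vH$ are the $W^*(\mathbb Ce_y\otimes K)$, $y\in\varphi^{-1}(v)$, with joint eigenvalue $t_y$.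

**Step 3: irreducibility.** Note $H\ne0$: each vertex of $\Gamma$ has a neighbour because weights at a vertex sum to $1$, so $\Gamma_U\neq\emptyset$. Let $T$ commute with the representation. By Step 2, $T=\bigoplus_{x\in\Gamma_U}T_x$ and $WTW^*=\bigoplus_{y\in\Gamma_V}T_y$. The identity $WT=(WTW^*)W$ says $s(y,x)T_x=T_ys(y,x)$ for adjacent $x\in\Gamma_U$, $y\in\Gamma_V$. Multiplying by $s(x,y)$ on both sides also gives $T_xs(x,y)=s(x,y)T_y$. By condition 3, $T$ is scalar.

**Step 4: isomorphic data give equivalent representations.** Let $\theta:\Gamma\to\Gamma'$ be a graph isomorphism over $G$ preserving weights, with $s'(\theta x,\theta y)=g_xs(x,y)g_y^*$. Define $\Phi$ on $H$ by $e_x\otimes\kappa\mapsto e_{\theta x}\otimes g_x\kappa$ for $x\in\Gamma_U$, and $\Psi$ on $\ell^2(\Gamma_V)\otimes K$ by the same formula. Then $\Psi W=W'\Phi$, $\Phi p_u=p_u'\Phi$, $\Psi q_v=q_v'\Psi$. Hence $\Phi p_v\Phi^*=\Phi W^*q_vW\Phi^*=W'^*\Psi q_v\Psi^*W'=p_v'$.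

**Step 5: injectivity.** We recover the datum from the representation. Let a unitary $\Phi:H\to H'$ intertwine the representations of two data. It maps joint eigenspaces to joint eigenspaces with the same vertex of $G$ and the same joint eigenvalue. By Step 2 and separation this is a bijection $\theta:\Gamma\to\Gamma'$ over $G$ with $t'_{\theta x}=t_x$. For $x\in\Gamma_U$, $y\in\Gamma_V$, the product of the projections onto $\mathbb Ce_x\otimes K$ and $W^*(\mathbb Ce_y\otimes K)$ is nonzero if and only if $W_{y,x}\ne0$, that is, if and only if $x\sim y$. So $\theta$ is a graph isomorphism, and it preserves the weights $t_{xy}=t_x(\varphi(y))$. Put $\Psi=W'\Phi W^*$. Then $\Phi$ maps $\mathbb Ce_x\otimes K$ onto $\mathbb Ce_{\theta x}\otimes K'$, and $\Psi$ maps $\mathbb Ce_y\otimes K$ onto $\mathbb Ce_{\theta y}\otimes K'$. Call the resulting unitaries $g_x,g_y:K\to K'$. The identity $\Psi W=W'\Phi$ reads $g_y\,s(y,x)=s'(\theta y,\theta x)\,g_x$ for adjacent $x,y$, so $s'(\theta y,\theta x)=g_ys(y,x)g_x^*$. Taking inverses gives the same for $s(x,y)$. The data are isomorphic.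

**Step 6: the graph and weights of a given irreducible representation.** Surjectivity begins here. Let $\pi$ be irreducible on $H$, finite-dimensional by Theorem A. Let the vertices of $\Gamma$ be the pairs $(x,\tau)$ with $H_{(x,\tau)}\ne0$, and put $\varphi(x,\tau)=x$. There are finitely many, and at least one. Join $(x,\tau)$ to $(y,\tau')$ if $y\in N(x)$, $\tau_y>0$, and $\tau'$ is the transport of $\tau$ along $(x,y)$; give this edge the weight $\tau_y$. By Lemma 6, $\tau$ is then the transport of $\tau'$ along $(y,x)$ and $\tau'_x=\tau_y$, so adjacency and weight are symmetric. Also $(x,\tau)$ has exactly one neighbour over each $y\in\operatorname{supp}\tau$ and no others. So $\varphi$ is a homomorphism, injective on neighbourhoods, the weights at $(x,\tau)$ sum to $\sum_y\tau_y=1$, and $t_{(x,\tau)}=\tau$, which gives separation.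

For adjacent $\mathbf x=(x,\tau)$ and $\mathbf y=(y,\tau')$ put $s(\mathbf y,\mathbf x)=\tau_y^{-1/2}p_y:H_{\mathbf x}\to H_{\mathbf y}$. By Lemma 6 it is unitary and $s(\mathbf x,\mathbf y)=s(\mathbf y,\mathbf x)^{-1}$.

**Step 7: two vertices have $0$ or $2$ common neighbours.** Let $\mathbf x\ne\mathbf x'$ have a common neighbour $\mathbf y$, lying over $x,x',y$. Then $x\ne x'$ by local injectivity at $\mathbf y$. Let $0\ne\zeta\in H_{\mathbf x}$, where $\mathbf x=(x,\tau)$. By Lemma 6, $0\ne p_{x'}p_y\zeta\in H_{\mathbf x'}$. So $p_{x'}p_yp_x\ne0$. By Lemma 1, $x,x'$ have exactly one further common neighbour $y'$, and $p_{x'}p_{y'}\zeta=-p_{x'}p_y\zeta\ne0$. In particular $p_{y'}\zeta\ne0$, so $\tau_{y'}>0$. Let $\mathbf y'$ be the neighbour of $\mathbf x$ over $y'$. Then $p_{y'}\zeta\in H_{\mathbf y'}$, and since $p_{x'}p_{y'}\zeta\ne0$, it lies in $H_{\mathbf x''}$, where $\mathbf x''$ is the neighbour of $\mathbf y'$ over $x'$. It also lies in $H_{\mathbf x'}$. Distinct joint eigenspaces in $p_{x'}H$ meet only in $0$, so $\mathbf x''=\mathbf x'$, and $\mathbf y'$ is a common neighbour of $\mathbf x,\mathbf x'$.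 Any common neighbour lies over $y$ or $y'$, and $\mathbf x$ has one neighbour over each. So there are exactly two.

**Step 8: weights and holonomy on 4-cycles.** Let $(\mathbf x,\mathbf y,\mathbf x',\mathbf y')$ be a 4-cycle of $\Gamma$. By local injectivity it lies over a square $(x,y,x',y')$ of $G$. With $\mathbf x=(x,\tau)$, Lemma 6 for $(x,y)$ gives $t_{\mathbf y\mathbf x'}=\tau'_{x'}=\tau_{y'}=t_{\mathbf x\mathbf y'}$, where $\mathbf y=(y,\tau')$. Lemma 6 for $(x,y')$ gives in the same way $t_{\mathbf y'\mathbf x'}=\tau_y=t_{\mathbf x\mathbf y}$. So opposite edges have equal weights. For $\zeta\in H_{\mathbf x}$,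
$$p_{x'}p_y\zeta=\sqrt{t_{\mathbf x\mathbf y}t_{\mathbf y\mathbf x'}}\;s(\mathbf x',\mathbf y)s(\mathbf y,\mathbf x)\zeta,\qquad p_{x'}p_{y'}\zeta=\sqrt{t_{\mathbf x\mathbf y'}t_{\mathbf y'\mathbf x'}}\;s(\mathbf x',\mathbf y')s(\mathbf y',\mathbf x)\zeta,$$
with equal square roots. By Lemma 1(ii) these vectors are negatives of each other, so $s(\mathbf x',\mathbf y)s(\mathbf y,\mathbf x)=-s(\mathbf x',\mathbf y')s(\mathbf y',\mathbf x)$. This is holonomy $-1$.

**Step 9: $\Gamma$ is connected.** Let $\Gamma^0$ be a connected component. Every vertex has a neighbour, since $\sum_y\tau_y=1$, so $\Gamma^0\cap\Gamma_U\ne\emptyset$ and the space $H^0=\bigoplus_{\mathbf x\in\Gamma^0\cap\Gamma_U}H_{\mathbf x}$ is nonzero. It is invariant under all $p_u$. Let $\zeta\in H_{\mathbf x}$ with $\mathbf x\in\Gamma^0\cap\Gamma_U$, and let $v\in V$. Then $p_v\zeta$ is $0$, or it lies in $H_{\mathbf y}$ for the neighbour $\mathbf y$ of $\mathbf x$ over $v$. In the second case $p_v\zeta=\sum_up_up_v\zeta$, and each term is $0$ or lies in $H_{\mathbf x''}$ for a neighbour $\mathbf x''$ of $\mathbf y$. All these vertices are in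 $\Gamma^0$. So $H^0$ is invariant under all $p_v$, and by irreducibility $H^0=H$. Hence $\Gamma_U\subset\Gamma^0$. As each vertex of $\Gamma_V$ has a neighbour in $\Gamma_U$, $\Gamma=\Gamma^0$.

**Step 10: $\pi$ is the representation of this datum.** Since $\Gamma$ is connected and the $s(\mathbf y,\mathbf x)$ are unitary, all $H_{\mathbf x}$, $\mathbf x\in\Gamma_U\cup\Gamma_V$, have the same dimension. Fix unitaries onto one space $K$ and regard the $s(\mathbf y,\mathbf x)$ as unitaries on $K$. These identifications give unitaries $\Phi:H=\bigoplus_{\Gamma_U}H_{\mathbf x}\to\ell^2(\Gamma_U)\otimes K$ and $\Psi:H=\bigoplus_{\Gamma_V}H_{\mathbf y}\to\ell^2(\Gamma_V)\otimes K$. For $\zeta\in H_{\mathbf x}$ we have $\zeta=\sum_vp_v\zeta$, where $p_v\zeta$ is $\sqrt{t_{\mathbf x\mathbf y}}\,s(\mathbf y,\mathbf x)\zeta\in H_{\mathbf y}$ if $\mathbf x$ has a neighbour $\mathbf y$ over $v$, and $0$ otherwise. So $\Psi\Phi^*$ has the blocks $\sqrt{t_{\mathbf x\mathbf y}}\,s(\mathbf y,\mathbf x)$, that is, $\Psi\Phi^*=W$. Now $\Phi p_u\Phi^*$ is the projection onto $\ell^2(\varphi^{-1}(u))\otimes K$, and $\Phi p_v\Phi^*=W^*\Psi p_v\Psi^*W=W^*q_vW$.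 So $\pi$ is equivalent to the representation built from $(\Gamma,\varphi,t,s)$.

**Step 11: $s$ is irreducible.** Let $(T_{\mathbf x})$ be a family as in condition 3, and put $T=\bigoplus_{\Gamma_U}T_{\mathbf x}$, $T'=\bigoplus_{\Gamma_V}T_{\mathbf y}$. The condition says $T'W=WT$. As $W$ is unitary, also $W^*T'=TW^*$. The operator $T$ commutes with every $p_u$, and $T'$ with every $q_v$, so $W^*q_vW\,T=W^*q_vT'W=W^*T'q_vW=T\,W^*q_vW$. Thus $T$ lies in the commutant, and $T=\lambda1$ by irreducibility of $\pi$. For $\mathbf y\in\Gamma_V$ choose a neighbour $\mathbf x\in\Gamma_U$. Then $T_{\mathbf y}=s(\mathbf y,\mathbf x)T_{\mathbf x}s(\mathbf x,\mathbf y)=\lambda1$. So $(\Gamma,\varphi,t,s)$ satisfies all the conditions of a datum, and every irreducible representation arises from one. $\blacksquare$
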